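# Burkholder's function on second-order Riesz transforms: a proof by an elliptic equation with a sign constraint

## Does a norm bound already force $\int U(f,Tf)\,dx\le 0$?

Fix $1<p<\infty$ and put $p^*=\max\{p,\frac p{p-1}\}$, so that $p^*-1=p-1$ for $p\ge2$ and $p^*-1=\frac1{p-1}$ for $p\le2$; always $p^*-1\ge1$. For $x,y\in\mathbb C$ let
$$V(x,y)=|y|^p-(p^*-1)^p|x|^p,\qquad U(x,y)=\alpha_p\bigl(|y|-(p^*-1)|x|\bigr)\bigl(|x|+|y|\bigr)^{p-1},\qquad \alpha_p=p\Bigl(1-\frac1{p^*}\Bigr)^{p-1}.$$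
The function $U$ is Burkholder's function, and it is known that $V\le U$. The Riesz transforms on $\mathbb R^n$ are given by $\widehat{R_jf}(\xi)=-i\frac{\xi_j}{|\xi|}\hat f(\xi)$. For $j\ne k$, Bañuelos and Méndez-Hernández proved with martingale methods that $\|2R_jR_k\|_{p\to p}\le p^*-1$ and $\|R_j^2-R_k^2\|_{p\to p}\le p^*-1$. For $T$ equal to one of these two operators, the bound says exactly that $\int V(f,Tf)\,dx\le0$.

The following question is posed in Rodrigo Bañuelos, "The foundational inequalities of D.L. Burkholder and some of their ramifications", arXiv:1012.4850 (2010). Is it true that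
$$\int_{\mathbb R^n}U(f,2R_jR_kf)\,dx\le0\qquad\text{and}\qquad\int_{\mathbb R^n}U\bigl(f,(R_j^2-R_k^2)f\bigr)\,dx\le0$$
for every $f\in C_0^\infty(\mathbb R^n)$, $n\ge2$, $j\ne k$, and can one prove it without martingales? Since $V\le U$, this asks for more than the norm bound.

The answer one would first guess is "yes, and for a soft reason": $T$ has $L^p$ norm at most $p^*-1$ and $L^2$ norm at most $1$, and $U$ looks like a mild modification of $V$. Let us test this guess.

*The case $p=2$.* Here $p^*=2$, $\alpha_2=1$ and $U(x,y)=|y|^2-|x|^2$. The multiplier of $T$ is bounded by $1$ in absolute value, so Plancherel gives $\int U(f,Tf)\le0$.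

*Multiplication by a constant.* If $Tf=\lambda f$ with $|\lambda|\le1$, then $|Tf|\le|f|\le(p^*-1)|f|$, and $U(f,Tf)\le0$ at every point.

*The unit disc.* Let $n=2$, $T=R_1^2-R_2^2=-(\partial_1^2-\partial_2^2)\Delta^{-1}$ and $f=\mathbf 1_D$, where $D$ is the unit disc; this $f$ is not smooth, but it is good for a test. A solution of $\Delta u=f$ is $u=\frac{r^2}4$ for $r\le1$ and $u=\frac12\log r+\frac14$ for $r>1$. It is $C^1$ across $r=1$, so its distributional second derivatives are the pointwise ones. Hence $g=-(u_{11}-u_{22})$ is $0$ in $D$ and $\frac{\cos2\theta}{r^2}$ outside. This $g$ is in $L^2$ and satisfies $\Delta g=-(\partial_1^2-\partial_2^2)f$; on the Fourier side $|\xi|^2\hat g=-(\xi_1^2-\xi_2^2)\hat f$, so $g=Tf$. Now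
$$\int U(f,Tf)\,dx=-\alpha_p(p^*-1)\pi+\alpha_p\int_1^\infty r^{1-2p}\,dr\int_0^{2\pi}|\cos2\theta|^p\,d\theta<\alpha_p\pi\Bigl(\frac1{p-1}-(p^*-1)\Bigr)\le0 .$$
The inequality holds, but not pointwise: off the support of $f$ the integrand is $U(0,Tf)=\alpha_p|Tf|^p\ge0$, and this must be paid for elsewhere.

So "yes" survives. The soft reason does not.

*A contraction that violates the inequality.* Take $p=4$, so $p^*-1=3$. Let $A,B$ be disjoint sets with $|A|=1$, $|B|=9$, and let $Tf=\frac13\bigl(\int_Bf\bigr)\mathbf 1_A$. By Hölder, $\|T\|_{2\to2}=\frac13\cdot9^{1/2}=1$ and $\|T\|_{4\to4}=\frac13\cdot9^{3/4}=\sqrt3<3$. For $f=\mathbf 1_B$ we have $Tf=3\cdot\mathbf 1_A$ and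
$$\int V(f,Tf)=81-81\cdot9<0,\qquad \int U(f,Tf)=\alpha_4\bigl(3\cdot3^3\cdot1-3\cdot9\bigr)=54\,\alpha_4>0 .$$
Thus neither the $L^p$ bound nor the two bounds together imply the claim. The proof must use what $T$ is: a quotient of second-order differential operators.

## Quadratic symbols and the statements

We use the unitary Fourier transform, normalized so that $-\partial_j\partial_k$ has symbol $\xi_j\xi_k$. For a real symmetric $n\times n$ matrix $M$, let $T_M$ be the Fourier multiplier operator with symbol $m(\xi)=\frac{\xi\cdot M\xi}{|\xi|^2}$. Since $R_jR_k$ has symbol $(-i)^2\xi_j\xi_k/|\xi|^2$,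
$$2R_jR_k=T_M\ \text{ with } M=-(e_j\otimes e_k+e_k\otimes e_j),\qquad R_j^2-R_k^2=T_M\ \text{ with }M=e_k\otimes e_k-e_j\otimes e_j .$$
In both cases the eigenvalues of $M$ lie in $\{1,-1,0\}$, so the operator norm is $\|M\|=1$. If $\|M\|\le1$ then $|m|\le1$. For $n=1$, $T_M$ is multiplication by the number $M$, the second test above.

As $m$ is real and even, $T_M$ maps real functions to real functions. It acts on $\mathbb R^N$-valued functions componentwise; complex functions are the case $N=2$. From now on $\cdot$ and $|\cdot|$ are Euclidean on $\mathbb R^N$, and $U$, $V$ are defined on $\mathbb R^N\times\mathbb R^N$ by the same formulas.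

The proof replaces the $p$-dependent function $U$ by two functions that do not depend on $p$.

**Definition (level functions).** For $x,y\in\mathbb R^N$,
$$w(x,y)=\begin{cases}0,&|x|+|y|<1,\\(|y|-1)^2-|x|^2,&|x|+|y|\ge1,\end{cases}\qquad\tilde w(x,y)=\begin{cases}|y|^2-|x|^2,&|x|+|y|\le1,\\1-2|x|,&|x|+|y|>1.\end{cases}$$

On $|x|+|y|=1$ the two formulas for $w$ both give $0$, and those for $\tilde w$ both give $|y|-|x|=1-2|x|$, so both functions are continuous. For example, $w(0,y)=(|y|-1)^2$ for $|y|\ge1$ and $w(x,0)=1-|x|^2$ for $|x|\ge1$, while $\tilde w(0,y)=\min(|y|^2,1)$, and $\tilde w(x,0)=1-2|x|$ for $|x|>1$.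

**Theorem 1 (level inequalities).** Let $n,N\ge1$, let $M$ be real symmetric with $\|M\|\le1$, and let $f\in L^2(\mathbb R^n;\mathbb R^N)$. Then $\int w(f,T_Mf)\,dx\le0$ and $\int\tilde w(f,T_Mf)\,dx\le0$.

**Theorem 2.** Let $M$ be real symmetric with $\|M\|\le1$, $1<p<\infty$, $f\in L^p(\mathbb R^n;\mathbb R^N)$. Then $\int_{\mathbb R^n}U(f,T_Mf)\,dx\le0$. In particular, with $N=2$, both inequalities of the question hold, for every $1<p<\infty$, $n\ge2$, $j\ne k$ and every real or complex $f\in C_0^\infty(\mathbb R^n)$.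

**Theorem 3 (sharpness).** Let $n\ge2$, $j\ne k$, $T=2R_jR_k$ or $T=R_j^2-R_k^2$, and $c<p^*-1$. Then $\int(|Tf|-c|f|)(|f|+|Tf|)^{p-1}dx\le0$ fails for some $f\in C_0^\infty(\mathbb R^n)$.

The following textbook facts are used.

1. $H^s(\mathbb R^n)$, $s=1,2$, is the space of $g$ with $(1+|\xi|^2)^{s/2}\hat g\in L^2$. Bounded sequences in $L^2$ or $H^2$ have weakly convergent subsequences. By Rellich's theorem, a weakly convergent sequence in $H^2$ converges in $L^2$ on every ball, so a subsequence converges a.e.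
2. If $g\in H^1$, then $\nabla g=0$ a.e. on $\{g=0\}$ (Gilbarg–Trudinger, Lemma 7.7).
3. Generalized dominated convergence: if $g_k\to g$ a.e., $|g_k|\le G_k$, $G_k\to G$ a.e. and $\int G_k\to\int G<\infty$, then $\int g_k\to\int g$.
4. The Mikhlin (Calderón–Zygmund) multiplier theorem: a symbol that is homogeneous of degree $0$ and smooth away from $0$, such as $m$, defines a bounded operator on $L^p$, $1<p<\infty$.

## $U$ as a superposition of level functions

**Step A: the integral formulas.** The purpose is to write $U$, for $p\ne2$, as a positive average of dilates of $w$ or $\tilde w$. Put $r=|y|$, $s=|x|$, $\rho=r+s>0$.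

Let $p>2$. Since $w(x/t,y/t)$ vanishes for $t>\rho$,
$$\int_0^\infty t^{p-1}w\bigl(\tfrac xt,\tfrac yt\bigr)dt=\int_0^\rho t^{p-3}\bigl[(r^2-s^2)-2rt+t^2\bigr]dt=\rho^{p-1}\Bigl[\frac{r-s}{p-2}-\frac{2r}{p-1}+\frac{r+s}p\Bigr],$$
where we used $r^2-s^2=\rho(r-s)$. The coefficient of $r$ in the bracket is
$$\frac{p(p-1)-2p(p-2)+(p-1)(p-2)}{p(p-1)(p-2)}=\frac2{p(p-1)(p-2)},$$
and that of $s$ is $-\frac1{p-2}+\frac1p=-\frac2{p(p-2)}$. So the integral equals $\frac{2\rho^{p-1}[r-(p-1)s]}{p(p-1)(p-2)}$, and since $p^*-1=p-1$,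
$$U(x,y)=\frac{\alpha_p\,p(p-1)(p-2)}2\int_0^\infty t^{p-1}w\bigl(\tfrac xt,\tfrac yt\bigr)dt\qquad(p>2).\tag{1}$$

Let $1<p<2$. Now
$$\int_0^\infty t^{p-1}\tilde w\bigl(\tfrac xt,\tfrac yt\bigr)dt=\int_\rho^\infty t^{p-3}(r^2-s^2)\,dt+\int_0^\rho\bigl(t^{p-1}-2st^{p-2}\bigr)dt=\rho^{p-1}\Bigl[\frac{r-s}{2-p}+\frac{r+s}p-\frac{2s}{p-1}\Bigr].$$
The coefficient of $r$ is $\frac1{2-p}+\frac1p=\frac2{p(2-p)}$. The coefficient of $-s$ is
$$\frac1{2-p}-\frac1p+\frac2{p-1}=\frac{2\bigl[(p-1)^2+p(2-p)\bigr]}{p(2-p)(p-1)}=\frac2{p(2-p)(p-1)} .$$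
So the integral equals $\frac{2\rho^{p-1}}{p(2-p)}\bigl[r-\frac s{p-1}\bigr]$, and since $p^*-1=\frac1{p-1}$,
$$U(x,y)=\frac{\alpha_p\,p(2-p)}2\int_0^\infty t^{p-1}\tilde w\bigl(\tfrac xt,\tfrac yt\bigr)dt\qquad(1<p<2).\tag{2}$$
The constants in front are positive. At $x=y=0$ both sides of (1) and of (2) vanish.

**Step B: size of the level functions.** The purpose is to justify all later integrations. We claim
$$|w|\le|x|^2+|y|^2,\qquad|\tilde w|\le5\bigl(|x|^2+|y|^2\bigr).\tag{3}$$
For $w$ with $|x|+|y|\ge1$: $w$ lies between $-|x|^2$ and $(|y|-1)^2$, and $(|y|-1)^2\le|y|^2$ if $|y|\ge1$, while $(1-|y|)^2\le|x|^2$ if $|y|<1$. For $\tilde w$ with $|x|+|y|>1$: $1\le(|x|+|y|)^2\le2(|x|^2+|y|^2)$ and $2|x|\le2|x|(|x|+|y|)\le3|x|^2+|y|^2$; now add. In the remaining regions (3) is clear.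

**Step C: Theorem 1 implies Theorem 2.** For $p=2$, $U(x,y)=|y|^2-|x|^2$ and Plancherel suffices. Let $p\ne2$ and first $f\in C_0^\infty(\mathbb R^n;\mathbb R^N)$. Then $f$ and $T_Mf$ lie in $L^2\cap L^p$, by Plancherel and the Mikhlin theorem.

The integrals in (1) and (2) converge absolutely. For $p>2$, (3) gives $|w(\frac xt,\frac yt)|\le(\rho/t)^2\mathbf 1_{t\le\rho}$. For $p<2$, $|\tilde w(\frac xt,\frac yt)|\le(\rho/t)^2$ for $t\ge\rho$ and $\le1+2\rho/t$ for $t<\rho$. Multiplying by $t^{p-1}$ and integrating gives at most $C_p\rho^p=C_p(|x|+|y|)^p$ in each case. With $x=f$, $y=T_Mf$ this is integrable over $\mathbb R^n$, so Fubini applies: for $p>2$, $\int U(f,T_Mf)\,dx$ is a positive constant times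
$$\int_0^\infty t^{p-1}\Bigl(\int_{\mathbb R^n}w\bigl(\tfrac ft,T_M\tfrac ft\bigr)dx\Bigr)dt ,$$
and for $p<2$ the same holds with $\tilde w$. Each inner integral is $\le0$ by Theorem 1 applied to $f/t\in L^2$.

For general $f\in L^p$ choose $f_k\in C_0^\infty$ with $f_k\to f$ in $L^p$. Then $T_Mf_k\to T_Mf$ in $L^p$, and along a subsequence both converge a.e. As $U$ is continuous and $|U(x,y)|\le\alpha_p(p^*-1)(|x|+|y|)^p$, and as $|f_k|+|T_Mf_k|$ converges in $L^p$, generalized dominated convergence gives $\int U(f,T_Mf)=\lim\int U(f_k,T_Mf_k)\le0$. The inequalities of the question are the case $N=2$ with the two matrices $M$ above. $\square$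

It remains to prove Theorem 1.

## Sum and difference variables, and why pointwise truncation fails

Put $a=x+y$ and $b=x-y$. Then $a\cdot b=|x|^2-|y|^2$, $a+b=2x$, $a-b=2y$. With $x=f$, $y=T_Mf$, the multipliers of $a$ and $b$ are $1+m\ge0$ and $1-m\ge0$, so $\int a\cdot b\,dx\ge0$: this is the case $p=2$. It is not enough for $w$, because $-w$ does not dominate $a\cdot b$: at $y=0$, $|x|\ge1$ we have $-w=|x|^2-1=a\cdot b-1$. Four elementary inequalities say what is true instead. They hold for all $x,y\in\mathbb R^N$ and all $\tau\in\mathbb R^N$ with $|\tau|\le1$.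

**(i)** $-w\ge a\cdot b-1+\tau\cdot(a-b)$. If $|x|+|y|\ge1$, then $-w=|x|^2-|y|^2+2|y|-1$, and $2|y|\ge2\tau\cdot y$. If $|x|+|y|<1$, then $-w=0$, and the right side is at most $|x|^2-|y|^2-1+2|y|=|x|^2-(1-|y|)^2\le0$.

**(ii)** If $|b|\le1$, then $-w\ge0$. For $|x|+|y|\ge1$, $w=(|y|-|x|-1)(|y|+|x|-1)$, where the second factor is $\ge0$ and the first is $\le0$ because $|y|-|x|\le|b|\le1$.

**(iii)** $-\tilde w\ge\tau\cdot(a+b)-1$. The right side is $2\tau\cdot x-1\le2|x|-1$. If $|x|+|y|>1$, then $-\tilde w=2|x|-1$. Otherwise $|y|\le1-|x|$ and $-\tilde w=|x|^2-|y|^2\ge|x|^2-(1-|x|)^2=2|x|-1$.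

**(iv)** If $|b|\le1$, then $-\tilde w\ge a\cdot b$. There is equality if $|x|+|y|\le1$. Otherwise $-\tilde w-a\cdot b=2|x|-1-|x|^2+|y|^2=|y|^2-(|x|-1)^2=(|y|-|x|+1)(|y|+|x|-1)\ge0$, because $|x|-|y|\le|b|\le1$.

Now let $\sigma$ be a vector such that
$$\text{either}\quad|\sigma|=1,\qquad\text{or}\quad\sigma=b\ \text{ and }\ |b|\le1.\tag{4}$$
Then
$$-w\ge(a+\sigma)\cdot(b-\sigma),\qquad-\tilde w\ge\sigma\cdot(a+b-\sigma).\tag{5}$$
Indeed, if $|\sigma|=1$, take $\tau=-\sigma$ in (i) and $\tau=\sigma$ in (iii): the right sides are $a\cdot b-1-\sigma\cdot a+\sigma\cdot b=(a+\sigma)\cdot(b-\sigma)$ and $\sigma\cdot a+\sigma\cdot b-1=\sigma\cdot(a+b-\sigma)$. If $\sigma=b$ and $|b|\le1$, the right sides of (5) are $0$ and $a\cdot b$, and (5) is (ii) and (iv).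

So Theorem 1 would follow from a measurable choice of $\sigma$ at each point, obeying (4), for which the right sides of (5) have nonnegative integrals. The sensible first choice is truncation: $\sigma=b$ where $|b|\le1$ and $\sigma=b/|b|$ where $|b|>1$. Then (4) holds and $\sigma\cdot(b-\sigma)\ge0$. What one still needs for $w$ is control of $\int a\cdot(b-\sigma)$. Here $a=Bb$, where $B$ has the nonnegative symbol $\frac{1+m}{1-m}$; but nonnegativity of a symbol gives no information about $Bb$ at the points where $|b|$ is large. The choice really fails.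

**Example (truncation gives a negative lower bound).** Let $n=2$, $N=1$, $0<\theta<1$, $M=\theta\,\mathrm{diag}(1,-1)$. Set
$$L_1=-(1+\theta)\partial_1^2-(1-\theta)\partial_2^2,\qquad L_2=-(1-\theta)\partial_1^2-(1+\theta)\partial_2^2 ,$$
with symbols $|\xi|^2(1+m)$ and $|\xi|^2(1-m)$, so that $BL_2g=L_1g$ for $g\in C_0^\infty$. The polynomial $h=(1+\theta)x_1^2-(1-\theta)x_2^2$ satisfies $L_2h=0$ and $L_1h=-2(1+\theta)^2+2(1-\theta)^2=-8\theta$. Let $\chi$ be smooth, $\chi=1$ on $(-\infty,0]$, $\chi=0$ on $[1,\infty)$, and for $0<\gamma\le1$ put $g=h(x)\,\chi(\gamma\log|x|)\in C_0^\infty$. The first and second derivatives of $\chi(\gamma\log|x|)$ are $O(\gamma/|x|)$ and $O(\gamma/|x|^2)$; as $L_2h=0$, this gives $|L_2g|\le C\gamma$ with $C$ independent of $\gamma$. On $|x|<1$ we have $g=h$, so there $L_2g=0$ and $L_1g=-8\theta$.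

Fix $\varphi\in C_0^\infty$ supported in $|x|<1$ with $\varphi(0)=1$ and $0\le\varphi<1$ elsewhere, and let
$$b=(1+\delta)\Bigl(\frac{L_2g}{2C\gamma}+\varphi\Bigr),\qquad0<\delta<1 .$$
For $|x|\ge1$, $|b|\le\frac{1+\delta}2<1$; for $|x|<1$, $b=(1+\delta)\varphi$. So $|b|>1$ exactly on the neighborhood $\{\varphi>\frac1{1+\delta}\}$ of $0$, where $b>1$ and $\sigma=1$. On $|x|<1$,
$$a=Bb=(1+\delta)\Bigl(-\frac{4\theta}{C\gamma}+B\varphi\Bigr),$$
and $B\varphi$ is bounded because the symbol of $B$ is bounded and $\hat\varphi$ is integrable. For $\gamma$ small, $a<-1$ on $|x|<1$, hence $\int(a+\sigma)(b-\sigma)\,dx<0$. The corresponding $f=\frac{a+b}2\in L^2$ does not contradict Theorem 1; the lower bound from (5) with this $\sigma$ is simply useless.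

The way past this point is to let $\sigma$ depend on $b$ nonlocally. Suppose $a=\Lambda_1u$ and $b=\Lambda_2u$ with positive second-order operators $\Lambda_1,\Lambda_2$ with constant coefficients, and suppose that $b-\sigma=\Lambda_2\eta$ for some $\eta$. Since $\Lambda_1$ and $\Lambda_2$ are symmetric and commute,
$$\int a\cdot(b-\sigma)=\int\Lambda_1u\cdot\Lambda_2\eta=\int\Lambda_2u\cdot\Lambda_1\eta=\int b\cdot\Lambda_1\eta=\int\sigma\cdot\Lambda_1\eta+\int\Lambda_2\eta\cdot\Lambda_1\eta .$$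
The last integral is $\ge0$ by Plancherel. The one before it is $\ge0$ if $\sigma$ is the sign of $\eta$, that is $\sigma=\eta/|\eta|$, because a second-order elliptic operator tested against the sign of its argument gives something nonnegative. So $\sigma$ should be the sign of $\eta$, not of $b$. We must solve $\Lambda_2\eta+\operatorname{sign}(\eta)=b$.

## The equation $\Lambda\eta+\sigma=b$ with $\sigma$ the sign of $\eta$

For a symmetric positive definite matrix $S$ and $\kappa>0$ put $\Lambda=\kappa-\operatorname{div}(S\nabla)$, with symbol $\kappa+\xi\cdot S\xi$.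

**Lemma 1.** Let $b\in L^2(\mathbb R^n;\mathbb R^N)$. There are $\eta\in H^2(\mathbb R^n;\mathbb R^N)$ and $\sigma\in L^2(\mathbb R^n;\mathbb R^N)$ with
$$\Lambda\eta+\sigma=b,\qquad|\sigma|\le1,\qquad\sigma=\eta/|\eta|\ \text{ a.e. on }\{\eta\ne0\}.$$
In particular $|\eta|=\sigma\cdot\eta\in L^1$.

**Example.** Let $n=N=1$, $\Lambda=1-\frac{d^2}{dx^2}$ and $\eta=(1-x^2)^2$ for $|x|<1$, $\eta=0$ otherwise. This is $C^1$ with bounded, piecewise continuous second derivative and compact support, so $\eta\in H^2$. Inside, $\Lambda\eta=(1-x^2)^2+4-12x^2=5-14x^2+x^4$. With $\sigma=\mathbf 1_{(-1,1)}$, the pair $(\eta,\sigma)$ solves the problem for $b=6-14x^2+x^4$ on $(-1,1)$, $b=0$ outside. Near $|x|=1$ inside, $b$ is close to $-7$ although $\sigma=+1$: this $\sigma$ is far from the truncation of $b$.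

*Proof of Lemma 1.* **Step 1: a smooth approximate problem.** The purpose is to replace the discontinuous sign by a Lipschitz map. For $\varepsilon>0$ let $\varphi_\varepsilon(z)=\sqrt{\varepsilon^2+|z|^2}-\varepsilon$ on $\mathbb R^N$. Then
$$0\le\varphi_\varepsilon(z)\le\frac{|z|^2}{2\varepsilon},\quad\nabla\varphi_\varepsilon(z)=\frac z{\sqrt{\varepsilon^2+|z|^2}},\quad|\nabla\varphi_\varepsilon(z)|\le\min\Bigl(1,\frac{|z|}\varepsilon\Bigr),\quad D^2\varphi_\varepsilon(z)=\frac1{\sqrt{\varepsilon^2+|z|^2}}\Bigl(I-\frac{z\otimes z}{\varepsilon^2+|z|^2}\Bigr).$$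
So $D^2\varphi_\varepsilon$ is positive semidefinite and bounded by $1/\varepsilon$; in particular $\varphi_\varepsilon$ is convex. On $H^1(\mathbb R^n;\mathbb R^N)$ consider
$$J(\eta)=\frac12\int\Bigl(\kappa|\eta|^2+\sum_{i,l}S_{il}\,\partial_i\eta\cdot\partial_l\eta\Bigr)+\int\varphi_\varepsilon(\eta)-\int b\cdot\eta .$$
The quadratic part is continuous, strictly convex and at least $c\|\eta\|_{H^1}^2$ with $c>0$. The middle term is convex, nonnegative, and continuous because $|\varphi_\varepsilon(z)-\varphi_\varepsilon(z')|\le\varepsilon^{-1}(|z|+|z'|)|z-z'|$. The last term is at least $-\|b\|_2\|\eta\|_2$ in $J$. So $J$ is continuous, strictly convex and coercive; being convex and continuous it is weakly lower semicontinuous, and it has a minimizer $\eta_\varepsilon$.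

For $\zeta\in H^1$ we differentiate $J(\eta_\varepsilon+s\zeta)$ at $s=0$; this is allowed under the integral since the difference quotients of $\varphi_\varepsilon(\eta_\varepsilon+s\zeta)$, $|s|\le1$, are bounded by $\varepsilon^{-1}(|\eta_\varepsilon|+|\zeta|)|\zeta|\in L^1$. The derivative vanishes for all $\zeta$, which means
$$\Lambda\eta_\varepsilon=b-\sigma_\varepsilon,\qquad\sigma_\varepsilon=\nabla\varphi_\varepsilon(\eta_\varepsilon).\tag{6}$$
As $|\sigma_\varepsilon|\le|\eta_\varepsilon|/\varepsilon$, the right side is in $L^2$. Since $\kappa+\xi\cdot S\xi\ge c'(1+|\xi|^2)$ with $c'>0$, it follows that $\eta_\varepsilon\in H^2$. By the chain rule, $\sigma_\varepsilon\in H^1$ with $\partial_i\sigma_\varepsilon=D^2\varphi_\varepsilon(\eta_\varepsilon)\,\partial_i\eta_\varepsilon$.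

**Step 2: bounds that do not depend on $\varepsilon$.** Integrating by parts,
$$\int\sigma_\varepsilon\cdot\Lambda\eta_\varepsilon=\kappa\int\sigma_\varepsilon\cdot\eta_\varepsilon+\int\sum_{i,l}S_{il}\bigl(D^2\varphi_\varepsilon(\eta_\varepsilon)\,\partial_i\eta_\varepsilon\bigr)\cdot\partial_l\eta_\varepsilon\ge0 .$$
The first integrand is $|\eta_\varepsilon|^2/\sqrt{\varepsilon^2+|\eta_\varepsilon|^2}\ge0$. For the second write $S=\sum_qs_q\,e_q\otimes e_q$ with $s_q>0$ and $(e_q)$ orthonormal; it becomes $\sum_qs_q\bigl(D^2\varphi_\varepsilon(\eta_\varepsilon)\partial_{e_q}\eta_\varepsilon\bigr)\cdot\partial_{e_q}\eta_\varepsilon\ge0$. Hence, by (6),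
$$\|\sigma_\varepsilon\|_2^2=\int\sigma_\varepsilon\cdot(b-\Lambda\eta_\varepsilon)\le\int\sigma_\varepsilon\cdot b\le\|\sigma_\varepsilon\|_2\|b\|_2 ,$$
so $\|\sigma_\varepsilon\|_2\le\|b\|_2$ and $\|\Lambda\eta_\varepsilon\|_2\le2\|b\|_2$. Thus $(\eta_\varepsilon)$ is bounded in $H^2$.

**Step 3: the limit.** The purpose is to recover the exact sign. Along a sequence $\varepsilon\to0$ we have $\eta_\varepsilon\rightharpoonup\eta$ weakly in $H^2$, $\eta_\varepsilon\to\eta$ a.e. by Rellich, and $\sigma_\varepsilon\rightharpoonup\sigma$ weakly in $L^2$. Passing to the weak limit in (6) gives $\Lambda\eta+\sigma=b$. The set $\{|\cdot|\le1\text{ a.e.}\}$ is closed and convex in $L^2$, hence weakly closed, and it contains all $\sigma_\varepsilon$; so $|\sigma|\le1$. At almost every point where $\eta\ne0$,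
$$\sigma_\varepsilon=\frac{\eta_\varepsilon}{\sqrt{\varepsilon^2+|\eta_\varepsilon|^2}}\to\frac\eta{|\eta|},\qquad|\sigma_\varepsilon|\le1 .$$
For every bounded $g$ supported in a bounded subset of $\{\eta\ne0\}$, dominated convergence gives $\int\sigma_\varepsilon\cdot g\to\int\frac\eta{|\eta|}\cdot g$, while weak convergence gives $\int\sigma_\varepsilon\cdot g\to\int\sigma\cdot g$. So $\sigma=\eta/|\eta|$ a.e. on $\{\eta\ne0\}$. Then $\sigma\cdot\eta=|\eta|$ a.e., a product of two $L^2$ functions, hence in $L^1$. $\square$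

The next lemma says that testing against $\sigma$ respects *every* constant-coefficient operator of this type, and not only the $\Lambda$ that defined $\eta$. In one dimension, with $N=1$, the reason is visible: on an interval $(\alpha,\beta)$ where a smooth $\eta$ is positive and which ends at zeros of $\eta$, $-\int_\alpha^\beta\eta''=\eta'(\alpha)-\eta'(\beta)\ge0$.

**Lemma 2 (Kato-type inequality).** Let $\eta,\sigma$ be as in Lemma 1, let $S'$ be symmetric positive semidefinite and $\kappa'\ge0$. Then $\int\sigma\cdot\bigl(\kappa'\eta-\operatorname{div}(S'\nabla\eta)\bigr)dx\ge0$.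

*Proof.* First, $\int\sigma\cdot\eta=\int|\eta|\ge0$. Diagonalizing, $-\operatorname{div}(S'\nabla)=-\sum_qs'_q\,\partial_{e'_q}^2$ with $s'_q\ge0$ and unit vectors $e'_q$, so it suffices to show $-\int\sigma\cdot\partial_e^2\eta\ge0$ for a unit vector $e$. As $h\to0$,
$$h^{-2}\bigl(2\eta-\eta(\cdot+he)-\eta(\cdot-he)\bigr)\to-\partial_e^2\eta\quad\text{in }L^2,$$
because the multiplier $h^{-2}(2-2\cos(h\,\xi\cdot e))$ lies between $0$ and $(\xi\cdot e)^2$, converges to $(\xi\cdot e)^2$, and $|\xi|^2|\hat\eta|\in L^2$. Since $\sigma\cdot\eta=|\eta|\in L^1$ and $|\sigma|\le1$,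
$$\int\sigma\cdot\bigl(2\eta-\eta(\cdot+he)-\eta(\cdot-he)\bigr)dx\ge\int\bigl(2|\eta|-|\eta(\cdot+he)|-|\eta(\cdot-he)|\bigr)dx=0$$
by translation invariance. Divide by $h^2$ and let $h\to0$. $\square$

## Proof of the level inequalities (Theorem 1)

**Step 1: regularization and the choice of $\sigma$.** The purpose is to write $a$ and $b$ as elliptic operators applied to one function. Suppose first $\|M\|<1$, let $\kappa>0$, $f\in L^2(\mathbb R^n;\mathbb R^N)$, and let $\Lambda_1,\Lambda_2$ have the symbols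
$$\lambda_1=\kappa+\xi\cdot(I+M)\xi,\qquad\lambda_2=\kappa+\xi\cdot(I-M)\xi .$$
The matrices $I\pm M$ are positive definite and $\lambda_1+\lambda_2=2(\kappa+|\xi|^2)$. Let $y=T_{M,\kappa}f$ be given by the multiplier
$$\frac{\xi\cdot M\xi}{\kappa+|\xi|^2}=\frac{\lambda_1-\lambda_2}{\lambda_1+\lambda_2},$$
and let $u\in H^2$ be given by $\hat u=\hat f/(\kappa+|\xi|^2)$. With $x=f$,
$$a=f+y=\Lambda_1u,\qquad b=f-y=\Lambda_2u .$$
All these functions are $\mathbb R^N$-valued, since the multipliers are real and even. Apply Lemma 1 with $\Lambda=\Lambda_2$ to $b\in L^2$. We get $\eta\in H^2$ and $\sigma$ with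
$$b-\sigma=\Lambda_2\eta,\qquad|\sigma|\le1,\qquad\sigma=\eta/|\eta|\text{ on }\{\eta\ne0\}.\tag{7}$$

**Step 2: the choice obeys (4).** On $\{\eta\ne0\}$, $|\sigma|=1$. On $\{\eta=0\}$, every component of $\nabla\eta$ vanishes a.e. by fact 2; as $\partial_i\eta\in H^1$, fact 2 applied to $\partial_i\eta$ shows that the second derivatives vanish a.e. there as well. So $\Lambda_2\eta=0$, hence $\sigma=b$ and $|b|\le1$, a.e. on $\{\eta=0\}$. Thus (4) holds a.e., and (5) with (7) gives, a.e.,
$$-w(f,y)\ge(a+\sigma)\cdot\Lambda_2\eta,\qquad-\tilde w(f,y)\ge\sigma\cdot(a+\Lambda_2\eta).\tag{8}$$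
Both sides are integrable: the left by (3), the right because $a,\sigma,\Lambda_2\eta\in L^2$.

**Step 3: signs of the integrals.** By Lemma 2 with $\kappa'=\kappa$ and $S'=I\pm M$,
$$\int\sigma\cdot\Lambda_1\eta\ge0,\qquad\int\sigma\cdot\Lambda_2\eta\ge0.\tag{9}$$
By Parseval, for $g,h\in H^2(\mathbb R^n;\mathbb R^N)$,
$$\int\Lambda_1g\cdot\Lambda_2g=\int\lambda_1\lambda_2|\hat g|^2\,d\xi\ge0,\qquad\int\Lambda_1g\cdot\Lambda_2h=\int\Lambda_2g\cdot\Lambda_1h.\tag{10}$$

**Step 4: the inequality for $w$.** We integrate the first part of (8), drop $\int\sigma\cdot\Lambda_2\eta\ge0$, and transfer the operators: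
$$-\int w(f,y)\ge\int a\cdot\Lambda_2\eta=\int\Lambda_1u\cdot\Lambda_2\eta=\int\Lambda_2u\cdot\Lambda_1\eta=\int(\sigma+\Lambda_2\eta)\cdot\Lambda_1\eta=\int\sigma\cdot\Lambda_1\eta+\int\Lambda_1\eta\cdot\Lambda_2\eta\ge0 ,$$
using $\Lambda_2u=b=\sigma+\Lambda_2\eta$, then (9) and (10).

**Step 5: the inequality for $\tilde w$.** Here $a$ is paired with $\sigma$ and not with $\Lambda_2\eta$, so we want $\sigma$ in the form $\Lambda_2v$. Put $v=u-\eta\in H^2$; then $\Lambda_2v=b-\Lambda_2\eta=\sigma$. Integrating the second part of (8) and dropping $\int\sigma\cdot\Lambda_2\eta\ge0$,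
$$-\int\tilde w(f,y)\ge\int\sigma\cdot a=\int\Lambda_2v\cdot\Lambda_1(v+\eta)=\int\Lambda_2v\cdot\Lambda_1v+\int\sigma\cdot\Lambda_1\eta\ge0 ,$$
again by (10) and (9).

**Step 6: removing the regularization.** Let now $\|M\|\le1$. For $0<\varepsilon<1$ apply Steps 1–5 with $(1-\varepsilon)M$ and $\kappa=\varepsilon$, and call $y_\varepsilon$ the resulting function. Its multiplier $\frac{(1-\varepsilon)\,\xi\cdot M\xi}{\varepsilon+|\xi|^2}$ is bounded by $1$ and converges to $m(\xi)$ for $\xi\ne0$, so $y_\varepsilon\to T_Mf$ in $L^2$ by Plancherel and dominated convergence. Along a sequence $\varepsilon\to0$ the convergence is also a.e. As $w,\tilde w$ are continuous, $w(f,y_\varepsilon)\to w(f,T_Mf)$ a.e., and by (3) these functions are bounded by $|f|^2+|y_\varepsilon|^2$, which converges a.e. and whose integrals converge to $\int(|f|^2+|T_Mf|^2)$. By generalized dominated convergence $\int w(f,T_Mf)=\lim\int w(f,y_\varepsilon)\le0$. The same argument, with $5(|f|^2+|y_\varepsilon|^2)$,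 works for $\tilde w$. $\square$

Together with Step C above, this proves Theorem 2. No martingale and no previously known value of an $L^p$ norm has entered; the Mikhlin theorem was used only to know that $T_Mf\in L^p$ and that $T_M$ is bounded on $L^p$ with some constant.

## The norm bound, and the constant inside $U$

**Corollary.** For every real symmetric $M$ with $\|M\|\le1$ and $1<p<\infty$, $\|T_M\|_{L^p(\mathbb R^n;\mathbb R^N)\to L^p}\le p^*-1$.

*Proof.* $U$ and $V$ depend only on $|x|$ and $|y|$, so $V\le U$ on $\mathbb C\times\mathbb C$ gives $V\le U$ on $\mathbb R^N\times\mathbb R^N$. Hence $\int V(f,T_Mf)\le\int U(f,T_Mf)\le0$, which is $\|T_Mf\|_p^p\le(p^*-1)^p\|f\|_p^p$. $\square$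

This contains the bounds of Bañuelos and Méndez-Hernández for $2R_jR_k$ and $R_j^2-R_k^2$.

*Proof of Theorem 3.* Here, and only here, we use the theorem of Geiss, Montgomery-Smith and Saksman (*On singular integral and martingale transforms*, Trans. Amer. Math. Soc. 362 (2010)): $\|2R_jR_k\|_{p\to p}=\|R_j^2-R_k^2\|_{p\to p}=p^*-1$. Let $c<p^*-1$ and suppose that $\int(|Tf|-c|f|)(|f|+|Tf|)^{p-1}dx\le0$ for all $f\in C_0^\infty(\mathbb R^n)$. The purpose of the next line is to compare the integrand with $V$ and keep a surplus: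
$$(|y|-c|x|)(|x|+|y|)^{p-1}=\alpha_p^{-1}U(x,y)+(p^*-1-c)|x|(|x|+|y|)^{p-1}\ge\alpha_p^{-1}V(x,y)+(p^*-1-c)|x|^p .$$
Put $x=f$, $y=Tf$, integrate, and multiply by $\alpha_p$:
$$\|Tf\|_p^p\le\bigl[(p^*-1)^p-\alpha_p(p^*-1-c)\bigr]\|f\|_p^p\qquad\text{for all }f\in C_0^\infty(\mathbb R^n).$$
If the bracket is negative, this is absurd for any $f\ne0$. Otherwise, as $C_0^\infty$ is dense in $L^p$ and $\alpha_p(p^*-1-c)>0$, it gives $\|T\|_{p\to p}<p^*-1$, which contradicts the theorem just quoted. $\square$
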